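\title{Positive maps on $K_0$ of even spheres that do not lift to a simple AH algebra}

\begin{abstract}
We construct a simple unital AH algebra $A$ with the following property. For every $n\ge 2$ there is an injective homomorphism of ordered groups $K_0(C(S^{2n}))\to K_0(A)$ that preserves the class of the unit and is not induced by any unital homomorphism $C(S^{2n})\to A$. The obstruction is invisible in $K_0(A)$. It appears after tensoring with $C(\mathbb{CP}^N)$, where it takes the form of a nonzero Chern class in a degree above the rank.
\end{abstract}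

\section{Introduction}

For a unital C*-algebra $B$, the group $K_0(B)$ carries a positive cone $K_0(B)_+$, the set of classes of projections in matrix algebras over $B$. A \emph{homomorphism of ordered $K_0$-groups} is a group homomorphism $\alpha\colon K_0(B)\to K_0(A)$ with $\alpha(K_0(B)_+)\subseteq K_0(A)_+$. A unital homomorphism $\varphi\colon B\to A$ induces such a map $\varphi_*$, by $\varphi_*[p]=[\varphi(p)]$, and $\varphi_*[1_B]=[1_A]$. We are interested in the converse: which maps with these two properties have the form $\varphi_*$?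

A unital C*-algebra is an \emph{AH} (approximately homogeneous) \emph{algebra} if it is the inductive limit of a sequence of C*-algebras, each a finite direct sum of algebras $p\,C(X,M_m)\,p$ with $X$ a compact metric space, $m\ge1$, and $p\in C(X,M_m)$ a projection. The following question comes from \cite{HP}.

\begin{quote}
Do there exist a simple unital AH algebra $A$, an integer $n\ge1$, and an injective homomorphism of ordered $K_0$-groups $\alpha\colon K_0(C(S^{2n}))\to K_0(A)$ with $\alpha([1])=[1_A]$, such that no unital homomorphism $\varphi\colon C(S^{2n})\to A$ satisfies $\varphi_*=\alpha$?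
\end{quote}

We identify $K_0(C(X))$ with the group $K^0(X)$ generated by complex vector bundles over the compact space $X$, and write $r$ for the class of the trivial bundle of rank $r$. By Bott periodicity, $K^0(S^{2n})=\mathbb Z1\oplus\mathbb Zb_{2n}$, where $b_{2n}$ is a generator of the subgroup $\tilde K^0(S^{2n})\cong\mathbb Z$ of classes of rank $0$. For $n=1$ we take $b_2=\beta=[L]-1$, where $L$ is a line bundle on $S^2$ whose first Chern class generates $H^2(S^2;\mathbb Z)$. A unital $\alpha$ is thus determined by one element $\alpha(b_{2n})$ of $K_0(A)$. A unital homomorphism $C(S^{2n})\to A$ is determined by the images of the coordinate functions, that is, by $2n+1$ commuting self-adjoint elements of $A$ whose squares add up to $1$. The question asks whether positivity of $\alpha$ suffices to find such elements with the prescribed $K$-theory class.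

Two cases are immediate. If $\alpha(b_{2n})=0$, then $\alpha$ is induced by a point evaluation $f\mapsto f(s_0)1_A$. If simplicity is dropped, take $A=C(S^2)$ and $n\ge2$. The groups $K^0(S^{2n})$ are all $\mathbb Z^2$, but the order remembers $n$: for $k\ne0$ the class $r+kb_{2n}$ is positive exactly when $r\ge n$ (Lemma~\ref{lem:cone}). So $r+kb_{2n}\mapsto r+k\beta$ is an injective unital homomorphism of ordered groups. It is not induced, because a unital homomorphism $C(S^{2n})\to C(S^2)$ is dual to a continuous map $S^2\to S^{2n}$, and such a map is null-homotopic.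

This argument depends on commutativity, and it says nothing about $M_2(C(S^2))$. The evident way to map $C(S^2)$ into a simple algebra is to keep adding point evaluations, $f\mapsto\operatorname{diag}(f,f(s))$. The matrix size then tends to infinity, and large rank removes the constraints that vector bundles impose: every class in $K^0(X)$ becomes positive after adding a large trivial bundle. One might therefore guess that a simple algebra has room for every $\alpha$. This guess is wrong.

\begin{theorem}\label{thm:answer}
There is a simple unital AH algebra $A$ such that for every $n\ge2$ there is an injective homomorphism of ordered groups $\alpha\colon K_0(C(S^{2n}))\to K_0(A)$ with $\alpha([1])=[1_A]$ which is not $\varphi_*$ for any unital homomorphism $\varphi\colon C(S^{2n})\to A$.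
\end{theorem}

The obstruction survives passing to matrices over $A$ and to multiples of the class. In the next statement, $K_0(M_M(A))$ is identified with $K_0(A)$ by regarding a matrix over $M_M(A)$ as a matrix over $A$, so that $[1_{M_M(A)}]=M[1_A]$.

\begin{theorem}\label{thm:main}
There are a simple unital AH algebra $A$ and a unital homomorphism $\iota\colon C(S^2)\to A$, with $\iota_*$ injective on $K_0$, such that the following holds. For $n\ge1$, $M\ge1$ and $l\in\mathbb Z$ define
\[
\alpha_{n,M,l}\colon K_0(C(S^{2n}))\to K_0(M_M(A))=K_0(A),\qquad 1\mapsto M[1_A],\quad b_{2n}\mapsto l\,\iota_*(\beta).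
\]
\begin{enumerate}
\item The map $\alpha_{n,M,l}$ is a homomorphism of ordered groups, and it is injective if $l\ne0$.
\item The map $\alpha_{n,M,l}$ is induced by a unital homomorphism $C(S^{2n})\to M_M(A)$ if and only if $n=1$ or $l=0$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:answer} is the case $M=l=1$, $n\ge2$. We make no claim about whether $n=1$ can occur in the question for some other $A$ and $\alpha$.

The proof has two parts. The first replaces the null-homotopy argument by one that does not use commutativity (Sections~\ref{sec:test}--\ref{sec:chern}): a homomorphism can be tensored with the identity of $C(\mathbb{CP}^N)$, and this produces new positivity conditions on $\alpha$, which Chern classes can test. The second builds a simple limit in which the violated condition stays violated at every stage (Sections~\ref{sec:algebra} and~\ref{sec:proof}).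

\section{Projections, bundles and Chern classes}\label{sec:background}

\subsection*{$K_0$ of C*-algebras}
For unital $B$, the group $K_0(B)$ is the Grothendieck group of the semigroup of Murray--von Neumann equivalence classes of projections in matrix algebras over $B$, with addition given by the direct sum. Projections at distance less than $1$ are equivalent. The functor $K_0$ is continuous: $K_0(\varinjlim B_i)=\varinjlim K_0(B_i)$. In particular, two elements of $K_0(B_i)$ with the same image in the limit have the same image in $K_0(B_j)$ for some $j\ge i$.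

For compact $X$, the identification $K_0(C(X))=K^0(X)$ sends a projection to its range bundle, and the positive cone is the set of classes of vector bundles. Every vector bundle on $X$ is a direct summand of a trivial bundle, so every class in $K^0(X)$ has the form $[V]-k$ with $V$ a vector bundle and $k\ge0$. If $X$ is connected, the rank is a homomorphism $K^0(X)\to\mathbb Z$. Pullbacks along coordinate projections of product spaces are suppressed in the notation.

For compact $Z$, the \emph{external product} $K_0(B)\otimes K^0(Z)\to K_0(B\otimes C(Z))$ is given by $[p]\times[q]=[p\otimes q]$. Since $(\varphi\otimes\mathrm{id})(p\otimes q)=\varphi(p)\otimes q$, it is natural in $B$: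
\begin{equation}\label{eq:natural}
(\varphi\otimes\mathrm{id})_*(a\times w)=\varphi_*(a)\times w .
\end{equation}
For $B=C(X)$, the class $a\times w$ is the product in the ring $K^0(X\times Z)$ of the pullbacks of $a$ and $w$. The $K$-groups of $S^{2n}$ and $\mathbb{CP}^N$ are free and concentrated in degree $0$, so by the K\"unneth theorem every class in $K^0(S^{2n}\times\mathbb{CP}^N)$ has the form $1\times u+b_{2n}\times v$ with $u,v\in K^0(\mathbb{CP}^N)$.

\subsection*{Characteristic classes}
Cohomology has rational coefficients unless indicated, and the spaces are finite CW complexes. The total Chern class $c(V)=1+c_1(V)+c_2(V)+\cdots$, with $c_q(V)\in H^{2q}$, is natural and satisfies $c(V\oplus V')=c(V)c(V')$. It therefore extends to $K^0$ by $c([V]-[V'])=c(V)c(V')^{-1}$. For line bundles, $c_1$ is additive under tensor products. The source of every obstruction in this paper is the fact that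
\begin{equation}\label{eq:vanish}
c_q(V)=0\quad\text{if $V$ is a vector bundle and } q>\operatorname{rank}V .
\end{equation}
A class $w\in K^0$ with $c_q(w)\ne0$ for some $q>\operatorname{rank}w$ is therefore not positive.

The Chern character $\operatorname{ch}=\sum_{q\ge0}\operatorname{ch}_q$ is the natural ring homomorphism $K^0\to H^{\mathrm{even}}$ that sends a line bundle with first Chern class $x$ to $e^x$. It handles products well, while $c$ detects positivity. One passes between them by the formula
\begin{equation}\label{eq:log}
\log c(w)=\sum_{q\ge1}(-1)^{q-1}(q-1)!\,\operatorname{ch}_q(w),\qquad w\in K^0 .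
\end{equation}
Indeed, both sides are additive in $w$, and for a line bundle both equal $\log(1+x)$ because $\operatorname{ch}_q=x^q/q!$. The general case follows from the splitting principle: any vector bundle becomes a sum of line bundles after pullback along a suitable map that is injective in cohomology.

We have $H^*(\mathbb{CP}^m)=\mathbb Q[t]/(t^{m+1})$, where $t$ generates $H^2(\mathbb{CP}^m;\mathbb Z)$, and $H^*(Y\times\mathbb{CP}^m)$ is a free $H^*(Y)$-module with basis $1,t,\dots,t^m$. Likewise $H^*(S^{2n}\times Z)=H^*(Z)\oplus y\,H^*(Z)$ for a generator $y$ of $H^{2n}(S^{2n})$; we call the second component of a class its \emph{$y$-part}.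

\subsection*{Spheres}
By Bott periodicity, $y=\operatorname{ch}(b_{2n})$ generates $H^{2n}(S^{2n};\mathbb Z)$. For $n=1$ we write $z=c_1(L)=\operatorname{ch}(\beta)$. Since $\operatorname{ch}$ is injective on $K^0(S^{2n})$, a map $\delta\colon S^{2n}\to S^{2n}$ of degree $d$ satisfies $\delta^*b_{2n}=d\,b_{2n}$. Since $y^2=0$, formula \eqref{eq:log} gives
\begin{equation}\label{eq:sphere}
c(r+kb_{2n})=1+(-1)^{n-1}(n-1)!\,k\,y .
\end{equation}

\begin{lemma}\label{lem:cone}
The class $r+kb_{2n}$ is the class of a vector bundle on $S^{2n}$ if and only if $r\ge n$, or $k=0$ and $r\ge0$.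
\end{lemma}

\begin{proof}
Let $r+kb_{2n}=[V]$. Then $r=\operatorname{rank}V\ge0$. If $k\ne0$, then $c_n(V)\ne0$ by \eqref{eq:sphere}, so $r\ge n$ by \eqref{eq:vanish}. For the converse, trivial bundles can be added, so it suffices to show that $n+kb_{2n}$ is the class of a bundle. Write $n+kb_{2n}=[V]-j$ with $j\ge0$ and $\operatorname{rank}V=n+j$. Bundles of rank $r$ on $S^{2n}$ correspond, through clutching functions, to elements of $\pi_{2n-1}(U(r))$, and adding a trivial line bundle corresponds to the inclusion $U(r-1)\to U(r)$. For $r>n$ we have $\pi_{2n-1}(S^{2r-1})=0$, so the exact sequence of the fibration $U(r-1)\to U(r)\to S^{2r-1}$ shows that $\pi_{2n-1}(U(r-1))\to\pi_{2n-1}(U(r))$ is onto. Applying this $j$ times gives $V\cong V'\oplus\mathbb C^j$ with $\operatorname{rank}V'=n$, and $[V']=n+kb_{2n}$.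
\end{proof}

\section{Testing positivity over $\mathbb{CP}^N$}\label{sec:test}

The maps $\alpha_{n,M,l}$ are positive, so $K_0(A)$ alone gives no obstruction. But a homomorphism $\varphi$ brings with it the homomorphisms $\varphi\otimes\mathrm{id}_{C(Z)}$, and for $Z=\mathbb{CP}^N$ the map that $\varphi\otimes\mathrm{id}$ induces on $K_0$ is determined by $\varphi_*$. Each vector bundle on $S^{2n}\times Z$ thus yields a necessary condition on $\varphi_*$.

\begin{lemma}\label{lem:test}
Let $B$ be a unital C*-algebra and let $\kappa\colon C(S^2)\to B$ and $\varphi\colon C(S^{2n})\to M_M(B)$ be unital homomorphisms with $\varphi_*(b_{2n})=l\,\kappa_*(\beta)$. Let $Z=\mathbb{CP}^N$, let $E$ be a vector bundle on $S^{2n}\times Z$, and write $[E]=1\times u+b_{2n}\times v$. For $R\ge1$ put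
\begin{equation}\label{eq:F}
F_R=R\,(1\times u)+l\,(\beta\times v)\in K^0(S^2\times Z).
\end{equation}
Then $(\kappa\otimes\mathrm{id})_*(F_M)$ lies in the positive cone of $K_0(B\otimes C(Z))$.
\end{lemma}

\begin{proof}
Since $\varphi$ and $\kappa$ are unital, $\varphi_*(1)=M[1_B]=M\kappa_*(1)$. Using \eqref{eq:natural} for $\varphi$ and then for $\kappa$,
\[
(\varphi\otimes\mathrm{id})_*[E]=M\kappa_*(1)\times u+l\,\kappa_*(\beta)\times v=(\kappa\otimes\mathrm{id})_*(F_M).
\]
The left side is the class of a projection.
\end{proof}

Take first $B=C(S^2)$ and $\kappa=\mathrm{id}$. We look for a bundle $E$ such that $F_M$ is not positive. Product bundles are useless: if $E=E_0\otimes G$ with $[E_0]=n+b_{2n}$ on the sphere and $G$ a bundle on $Z$, then $F_M=(nM+l\beta)\times[G]$, which is positive by Lemma~\ref{lem:cone}. The rank of $E$ should be small, because \eqref{eq:vanish} gives more when the rank is smaller. The restriction of $E$ to a slice $S^{2n}\times\{*\}$ has class $\operatorname{rank}E+(\operatorname{rank}v)b_{2n}$, so $n$ is the smallest rank at which this slice can carry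 a nonzero multiple of $b_{2n}$. In rank $n$, the $y$-part of $c(E)$ must be a multiple $\lambda y$ of $y$ itself, and then \eqref{eq:log} determines $\operatorname{ch}(v)$ from $\lambda$ and the restriction $U$ of $E$ to $\{*\}\times Z$. If $U$ is trivial, then $\log c(E)=\lambda y$, the class $\operatorname{ch}(v)$ is a scalar, and $c(F_M)$ lies in $1+\mathbb Qz$, which violates nothing. The next simplest choice is $U=H\oplus\mathbb C^{n-1}$, where $H$ is a line bundle on $Z$ whose first Chern class $h$ generates $H^2(Z;\mathbb Z)$. This choice works.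

\begin{example}\label{ex:small}
Let $n=2$, $M=1$, $N=2$, $l\ne0$. Grant that there is a bundle $E$ of rank $2$ on $S^4\times\mathbb{CP}^2$ that restricts to $H\oplus\mathbb C$ on $\{*\}\times\mathbb{CP}^2$ and has $c_2\ne0$ on $S^4\times\{*\}$; this is Lemma~\ref{lem:E} below. Then $u=[H]+1$ and $c(E)=1+h+\lambda y$ with $\lambda\ne0$. Since $y^2=0$ and $h^3=0$,
\[
\log c(E)=\log(1+h)+\lambda y\,(1-h+h^2).
\]
The $y$-part of $\operatorname{ch}(E)$ is $y\operatorname{ch}(v)$, and $y\operatorname{ch}_j(v)$ belongs to $\operatorname{ch}_{2+j}(E)$. The coefficients in \eqref{eq:log} for $q=2,3,4$ are $-1!,\ 2!,\ -3!$, so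
\[
\operatorname{ch}(v)=-\lambda\Big(1+\frac h2+\frac{h^2}6\Big).
\]
Now replace $b_4$ by $\beta$. The class $z\operatorname{ch}_j(v)$ belongs to $\operatorname{ch}_{1+j}(\beta\times v)$, so the coefficients to use are those for $q=1,2,3$, namely $0!,\ -1!,\ 2!$. Hence $\log c(l\,\beta\times v)=-l\lambda z\,(1-\frac h2+\frac{h^2}3)$, and since $z^2=0$,
\[
c(F_1)=(1+h)\Big(1-l\lambda z\Big(1-\frac h2+\frac{h^2}3\Big)\Big)=1+h-l\lambda z\Big(1+\frac h2-\frac{h^2}6\Big).
\]
Thus $c_3(F_1)=\frac{l\lambda}6zh^2\ne0$, while $F_1$ has rank $2$. So $F_1$ is not positive, and Lemma~\ref{lem:test} shows again that no unital homomorphism $C(S^4)\to C(S^2)$ sends $b_4$ to $l\beta$.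
\end{example}

The mechanism is the shift of the factorials. Over $S^4$ they turn $\operatorname{ch}(v)$ into the series $(1+h)^{-1}$, which the factor $c(u)=1+h$ cancels. Over $S^2$ they turn it into $1-\frac h2+\frac{h^2}3$, the beginning of the series of $\log(1+h)/h$, and the cancellation fails.

\section{A bundle of rank $n$ on $S^{2n}\times\mathbb{CP}^N$}\label{sec:E}

The test bundle must have rank exactly $n$ on a space of dimension $2n+2N$, so adding trivial bundles is not allowed and $K$-theory does not produce it. There is a real obstruction. In Example~\ref{ex:small}, the group $K^0(\mathbb{CP}^2)$ has basis $1,\sigma,\sigma^2$ with $\sigma=[H]-1$, and $\operatorname{ch}(a+b\sigma+c\sigma^2)=a+bh+(\frac b2+c)h^2$. Comparing with $\operatorname{ch}(v)$ gives $b=-\lambda/2$ and $c=\lambda/12$, so $12$ divides $\lambda$. The bundle of class $2+b_4$ on $S^4$, which has $c_2=-y$, is therefore not the restriction of such an $E$. We only need $\lambda\ne0$, however. The obstructions to building $E$ cell by cell lie in finite groups, and they can be killed by pulling back along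 self-maps of the sphere of positive degree.

Recall that isomorphism classes of complex vector bundles of rank $n$ on a finite CW complex $T$ correspond to homotopy classes of maps from $T$ to the path connected space $BU(n)$, and that $\pi_q(BU(n))\cong\pi_{q-1}(U(n))$. We use two theorems from homotopy theory. \emph{Serre's finiteness theorem}: $\pi_q(S^{2n-1})$ is finite for $q\ne2n-1$. \emph{The relative Hurewicz theorem}: if a CW complex $T$ is obtained from a simply connected complex $T'$ by attaching cells of dimension $m\ge2$, then the Hurewicz map $\pi_m(T,T')\to H_m(T,T';\mathbb Z)$ is an isomorphism; it is natural for based maps of pairs.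

\begin{lemma}\label{lem:finite}
For $n\ge1$ and odd $q\ge3$, the group $\pi_q(BU(n))$ is finite.
\end{lemma}

\begin{proof}
We show by induction on $n$ that $\pi_{2k}(U(n))$ is finite for $k\ge1$. For $n=1$ it is $\pi_{2k}(S^1)=0$. For $n\ge2$, the sequence $\pi_{2k}(U(n-1))\to\pi_{2k}(U(n))\to\pi_{2k}(S^{2n-1})$ is exact, the first group is finite by induction, and the last is finite by Serre's theorem.
\end{proof}

\begin{lemma}\label{lem:E}
Let $n\ge2$, $N\ge1$, and $U=H\oplus\mathbb C^{n-1}$ on $\mathbb{CP}^N$. There is a vector bundle $E$ of rank $n$ on $S^{2n}\times\mathbb{CP}^N$ with $E|_{\{*\}\times\mathbb{CP}^N}\cong U$ and $c_n(E|_{S^{2n}\times\{*\}})\ne0$.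
\end{lemma}

\begin{proof}
Use the CW structures $S^{2n}=*\cup e^{2n}$ and $\mathbb{CP}^N=*\cup e^2\cup\dots\cup e^{2N}$, in which $e^{2j}$ is attached to $\mathbb{CP}^{j-1}$ by the Hopf map $S^{2j-1}\to\mathbb{CP}^{j-1}$. For $0\le j\le N$ let
\[
T_j=(S^{2n}\times\mathbb{CP}^j)\cup(\{*\}\times\mathbb{CP}^N).
\]
Then $T_0=S^{2n}\vee\mathbb{CP}^N$, $T_N=S^{2n}\times\mathbb{CP}^N$, and $T_j$ is obtained from $T_{j-1}$ by attaching the single cell $e^{2n}\times e^{2j}$. Each $T_j$ has one $0$-cell $(*,*)$, which is the base point, and no $1$-cells, so it is simply connected. We construct by induction based maps $f_j\colon T_j\to BU(n)$ that classify $U$ on $\{*\}\times\mathbb{CP}^N$ and a bundle with $c_n\ne0$ on $S^{2n}\times\{*\}$. The bundle classified by $f_N$ is then the required $E$.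

For $j=0$, Lemma~\ref{lem:cone} gives a bundle of rank $n$ and class $n+b_{2n}$ on $S^{2n}$, and its $c_n$ is nonzero by \eqref{eq:sphere}. Let $f_0$ be the wedge of based classifying maps of this bundle and of $U$.

Let $j\ge1$ and $m=2n+2j$. Let $\chi\colon D^{2n}\times D^{2j}\to T_j$ be the product of the characteristic maps of $e^{2n}$ and $e^{2j}$, and let $a\colon S^{m-1}=\partial(D^{2n}\times D^{2j})\to T_{j-1}$ be its restriction to the boundary. The Hopf map is onto, so some point of $S^{2n-1}\times S^{2j-1}$ is sent to $(*,*)$; with this point as base point, $\chi$ and $a$ define classes $[\chi]\in\pi_m(T_j,T_{j-1})$ and $[a]\in\pi_{m-1}(T_{j-1})$. A based map $f\colon T_{j-1}\to BU(n)$ extends to $T_j$ if and only if $f_*[a]=0$ in $\pi_{m-1}(BU(n))$. This group is abelian, and it is finite by Lemma~\ref{lem:finite} because $m-1$ is odd and at least $3$. Let $d\ge1$ be its order.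

The map $f_{j-1}$ itself need not extend, so we modify it. Let $\delta\colon S^{2n}\to S^{2n}$ be a based map of degree $d$, and let $\gamma=\delta\times\mathrm{id}$. Because $\delta(*)=*$, the map $\gamma$ sends $T_j$ to $T_j$ and $T_{j-1}$ to $T_{j-1}$, and it is the identity on $\{*\}\times\mathbb{CP}^N$. We claim that
\begin{equation}\label{eq:degree}
\gamma_*[a]=d\,[a]\quad\text{in }\pi_{m-1}(T_{j-1}).
\end{equation}
By the relative Hurewicz theorem, $\pi_m(T_j,T_{j-1})\cong H_m(T_j,T_{j-1};\mathbb Z)\cong\tilde H_m(T_j/T_{j-1};\mathbb Z)\cong\mathbb Z$, compatibly with the action of $\gamma$. The quotient is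
\[
T_j/T_{j-1}=S^{2n}\wedge(\mathbb{CP}^j/\mathbb{CP}^{j-1})=S^{2n}\wedge S^{2j},
\]
and on it $\gamma$ induces $\delta\wedge\mathrm{id}$, an iterated suspension of $\delta$, which has degree $d$. So $\gamma_*$ is multiplication by $d$ on $\pi_m(T_j,T_{j-1})$, and in particular $\gamma_*[\chi]=d[\chi]$. The boundary homomorphism $\pi_m(T_j,T_{j-1})\to\pi_{m-1}(T_{j-1})$ commutes with $\gamma_*$ and sends $[\chi]$ to $[a]$. This proves \eqref{eq:degree}.

It follows that $(f_{j-1}\circ\gamma)_*[a]=d\,(f_{j-1})_*[a]=0$, so $f_{j-1}\circ\gamma|_{T_{j-1}}$ extends to a map $f_j\colon T_j\to BU(n)$. On $\{*\}\times\mathbb{CP}^N$ it equals $f_{j-1}$, so it classifies $U$. On $S^{2n}\times\{*\}$ it equals $f_{j-1}\circ\delta$, so $c_n$ is multiplied by $d$ and remains nonzero.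
\end{proof}

\section{A Chern class above the rank}\label{sec:chern}

We now carry out the computation of Example~\ref{ex:small} for all $n\ge2$ and all multiplicities $R$. The class $F_R$ has rank $nR$, so we need a nonzero multiple of $zh^{nR}$, and $N$ must be as large as $nR$. The coefficient of $zh^{nR}$ is an alternating sum; a Beta integral shows that it does not vanish.

\begin{lemma}\label{lem:chern}
Let $n\ge2$, $R\ge1$, $l\ne0$, $N=nR$ and $Z=\mathbb{CP}^N$. Let $E$ be as in Lemma~\ref{lem:E}, with $[E]=1\times u+b_{2n}\times v$, and let $F_R$ be as in \eqref{eq:F}. Then $u=[U]=[H]+n-1$, the class $F_R$ has rank $nR$, and $c_{nR+1}(F_R)\ne0$.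
\end{lemma}

\begin{proof}
Restriction to $\{*\}\times Z$ kills $b_{2n}\times v$, so $u=[U]$. Since $\beta\times v$ has rank $0$, the rank of $F_R$ is $nR$.

\emph{The class $c(E)$.} The $H^*(Z)$-component of $c(E)$ is its restriction to $\{*\}\times Z$, which is $c(U)=1+h$. The $y$-part of $c_q(E)$ lies in $y\,H^{2q-2n}(Z)$. This group is $0$ for $q<n$ and $\mathbb Qy$ for $q=n$, and for $q>n$ we have $c_q(E)=0$ by \eqref{eq:vanish}. So $c(E)=1+h+\lambda y$ with $\lambda\in\mathbb Q$, and $\lambda\ne0$ because $\lambda y$ is the class $c_n$ of the restriction to $S^{2n}\times\{*\}$.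

\emph{The class $\operatorname{ch}(v)$.} As $y^2=0$, we have $\log c(E)=\log(1+h)+\lambda y(1+h)^{-1}$. Also $\operatorname{ch}(E)=\operatorname{ch}(u)+y\operatorname{ch}(v)$. Comparing the $y$-parts of \eqref{eq:log} in degree $2(n+j)$ gives $(-1)^{n+j-1}(n+j-1)!\operatorname{ch}_j(v)=\lambda(-1)^jh^j$, that is,
\[
\operatorname{ch}_j(v)=(-1)^{n-1}\frac{\lambda\,h^j}{(n+j-1)!}\qquad(0\le j\le N).
\]

\emph{The class $c(F_R)$.} We have $\operatorname{ch}_{j+1}(\beta\times v)=z\operatorname{ch}_j(v)$. By \eqref{eq:log}, $\log c(l\,\beta\times v)=l z\sum_j(-1)^jj!\operatorname{ch}_j(v)$. Put $\mu=(-1)^{n-1}l\lambda\ne0$. Since $z^2=0$,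
\begin{equation}\label{eq:cF}
c(F_R)=(1+h)^R\Big(1+\mu z\sum_{j=0}^N(-1)^j\frac{j!}{(n+j-1)!}\,h^j\Big).
\end{equation}

\emph{The coefficient of $zh^N$.} The identity $\int_0^1\tau^a(1-\tau)^b\,d\tau=a!\,b!/(a+b+1)!$ for integers $a,b\ge0$ applies with $b=n-2$, since $n\ge2$, and gives
\[
(-1)^j\frac{j!}{(n+j-1)!}=\frac1{(n-2)!}\int_0^1(-\tau)^j(1-\tau)^{n-2}\,d\tau .
\]
Since $N\ge R$, the binomial theorem gives $\sum_{s=0}^R\binom Rs(-\tau)^{N-s}=(-\tau)^{N-R}(1-\tau)^R$. So the coefficient of $zh^N$ in \eqref{eq:cF} is
\[
\mu\sum_{s=0}^R\binom Rs(-1)^{N-s}\frac{(N-s)!}{(n+N-s-1)!}=\frac{\mu\,(-1)^{N-R}}{(n-2)!}\int_0^1\tau^{N-R}(1-\tau)^{R+n-2}\,d\tau ,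
\]
and the integrand is positive on $(0,1)$. The class $zh^N$ is nonzero in $H^{2(nR+1)}(S^2\times Z)$, so $c_{nR+1}(F_R)\ne0$.
\end{proof}

Lemma~\ref{lem:test} with $B=C(S^2)$ and $\kappa=\mathrm{id}$, Lemma~\ref{lem:chern} with $R=M$, and \eqref{eq:vanish} settle the case of matrix algebras over $C(S^2)$.

\begin{proposition}\label{prop:model}
For $n\ge2$, $M\ge1$ and $l\ne0$, no unital homomorphism $\varphi\colon C(S^{2n})\to M_M(C(S^2))$ satisfies $\varphi_*(b_{2n})=l\beta$.
\end{proposition}

\begin{remark}\label{rem:n1}
The hypothesis $n\ge2$ is needed exactly for the nonvanishing of this coefficient. For $n=1$ the bundle $E=L\otimes H$ has the properties listed in Lemma~\ref{lem:E}, with $u=v=[H]$, and \eqref{eq:cF} holds. But no factorials are shifted, the sum in \eqref{eq:cF} is $(1+h)^{-1}$, and $c(F_R)=(1+h)^R+\mu z(1+h)^{R-1}$ has no component above the rank $R$.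
\end{remark}

\section{The algebra $A$}\label{sec:algebra}

\subsection*{Keeping the obstruction alive}
In an inductive limit, a class is positive when it becomes positive at \emph{some} finite stage. This creates a problem of quantifiers: $N$ has to be chosen first, and the stage at which positivity occurs depends on $N$ and on $\varphi$ and is not under our control. Consider the system $M_{2^i}(C(S^2))$ with connecting maps $f\mapsto\operatorname{diag}(f,f(s_i))$. Each step adds to a class its restriction to $\{s_i\}\times Z$, so the image of $F_M$ at stage $i$ is $F_{2^iM}$. For fixed $N$, write $l\,\beta\times v=[V]-k$. Then $F_R=[V]+R[H]+(R(n-1)-k)$ is positive as soon as $R(n-1)\ge k$. The obstruction disappears in this limit.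

The remedy is to twist each point evaluation by a line bundle over a new projective space. The new summand then contributes to the degree of the top Chern class as much as it contributes to the rank.

\begin{lemma}\label{lem:persist}
Let $\Omega$ be a connected finite CW complex, let $w\in K^0(\Omega)$ have rank $r\ge0$ and $c_{r+1}(w)\ne0$, and let $G$ be a direct sum of $d$ line bundles on $\Omega$. Let $m\ge d$ and let $\zeta$ be a line bundle on $\mathbb{CP}^m$ whose first Chern class $t$ generates $H^2(\mathbb{CP}^m;\mathbb Z)$. Then $w'=w+[G\otimes\zeta]\in K^0(\Omega\times\mathbb{CP}^m)$ has rank $r+d$ and $c_{r+d+1}(w')\ne0$.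
\end{lemma}

\begin{proof}
Let $g_1,\dots,g_d$ be the first Chern classes of the summands of $G$. Then $c(G\otimes\zeta)=\prod_{a=1}^d(1+g_a+t)$ is a monic polynomial of degree $d$ in $t$ with coefficients in $H^*(\Omega)$. Since $d\le m$, the powers $1,t,\dots,t^d$ are part of the basis of $H^*(\Omega\times\mathbb{CP}^m)$ over $H^*(\Omega)$. The coefficient of $t^d$ in $c(w')=c(w)c(G\otimes\zeta)$ is therefore $c(w)$, and the coefficient of $t^d$ in $c_{r+d+1}(w')$ is $c_{r+1}(w)\ne0$.
\end{proof}

\subsection*{The inductive system}
At step $j$ the lemma will be applied with $d=nM2^{j-1}$. To have one algebra for all $n$ and $M$, we let the dimensions of the projective spaces grow faster than any fixed multiple of $2^{j-1}$. For $j\ge1$ put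
\[
m_j=j2^{j-1},\qquad Y_j=\mathbb{CP}^{m_j},
\]
and let $\zeta_j$ be a line bundle on $Y_j$ whose first Chern class generates $H^2(Y_j;\mathbb Z)$. Let $X_0=S^2$ and $X_i=X_{i-1}\times Y_i$.

Simplicity requires the evaluation points to be dense at every level. We choose $x_j\in X_j$ for $j\ge0$ so that, for every $i\ge0$, the projections to $X_i$ of the points $x_j$ with $j\ge i$ are dense in $X_i$. For each $a\ge0$ fix a dense sequence $(\xi_{a,k})_{k\ge1}$ in $X_a$. The map $(a,k)\mapsto j=\frac{s(s+1)}2+a$, where $s=a+k-1$, enumerates the pairs diagonal by diagonal; it is a bijection from $\mathbb Z_{\ge0}\times\mathbb Z_{\ge1}$ onto $\mathbb Z_{\ge0}$, and $j\ge a$. If $j$ corresponds to $(a,k)$, let $x_j$ be any point of $X_j$ that projects to $\xi_{a,k}$. Then the projections to $X_i$ include all $\xi_{i,k}$.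

Define Hermitian bundles $V_0=\mathbb C$ over $X_0$ and
\[
V_i=V_{i-1}\oplus\big((V_{i-1})_{x_{i-1}}\otimes\zeta_i\big)\quad\text{over }X_i,
\]
where $(V_{i-1})_{x_{i-1}}$ is the fiber at $x_{i-1}$. Thus $\operatorname{rank}V_i=2^i$. Let $A_i=\Gamma(X_i,\operatorname{End}V_i)$ be the C*-algebra of continuous sections. Embedding $V_i$ isometrically in a trivial bundle of rank $k_i$, with $p_i$ the orthogonal projection onto it, identifies $A_i$ with $p_iC(X_i,M_{k_i})p_i$. With $\pi\colon X_i\to X_{i-1}$ the projection, define
\[
\psi_i\colon A_{i-1}\to A_i,\qquad\psi_i(f)=(f\circ\pi)\oplus\big(f(x_{i-1})\otimes1_{\zeta_i}\big).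
\]
These are unital homomorphisms, and they are injective because $\pi$ is onto. Let $A=\varinjlim(A_i,\psi_i)$, a unital AH algebra in which we regard the $A_i$ as an increasing sequence of subalgebras with dense union. Let $\iota_i\colon C(S^2)=A_0\to A_i$ and $\iota\colon A_0\to A$ be the canonical maps.

\begin{lemma}\label{lem:simple}
The algebra $A$ is simple.
\end{lemma}

\begin{proof}
A closed ideal $J$ of $A$ is the closure of $\bigcup_i(J\cap A_i)$. So it suffices to show that every nonzero $f\in A_i$ generates $A$ as a closed ideal. By density there is $j\ge i$ such that $f$ is nonzero at the projection of $x_j$ to $X_i$. The image $f_j$ of $f$ in $A_j$ has the pullback of $f$ as a direct summand, so $f_j(x_j)\ne0$. Then $\psi_{j+1}(f_j)$ has the summand $f_j(x_j)\otimes1$ and is nonzero at every point of $X_{j+1}$. The primitive ideals of $A_{j+1}$ are the kernels of the evaluations at points, and every proper closed ideal is contained in a primitive one. Hence $\psi_{j+1}(f_j)$ generates $A_{j+1}$ as a closed ideal. The closed ideal of $A$ generated by $f$ thus contains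 $1_A$.
\end{proof}

\subsection*{The effect of $\iota_i$ on $K$-theory}
To use Chern classes we must translate projections over $A_i\otimes C(Z)$ into bundles and compute the image of a class coming from $S^2\times Z$. We first describe $\iota_i$.

\begin{lemma}\label{lem:structure}
There are an orthogonal decomposition $V_i=\mathbb C\oplus\bigoplus_{a=1}^{2^i-1}W_{i,a}$ into line bundles and points $s_{i,a}\in S^2$ such that $\iota_i(f)$ acts on the summand $\mathbb C$ by the pullback of $f$ and on $W_{i,a}$ by the scalar $f(s_{i,a})$. For $1\le j\le i$, the family $(W_{i,a})_a$ contains $2^{j-1}$ bundles isomorphic to $\zeta_j$, so that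
\begin{equation}\label{eq:W}
\sum_a[W_{i,a}]=\sum_{j=1}^i2^{j-1}[\zeta_j].
\end{equation}
\end{lemma}

\begin{proof}
For $i=0$ the family is empty. For $i\ge1$ we have $\iota_i(f)=(\iota_{i-1}(f)\circ\pi)\oplus(\iota_{i-1}(f)(x_{i-1})\otimes1)$. On $V_{i-1}$ we pull back the decomposition for $i-1$. The second summand of $V_i$ is the sum of the $2^{i-1}$ line bundles $\mathbb C\otimes\zeta_i$ and $(W_{i-1,a})_{x_{i-1}}\otimes\zeta_i$, each isomorphic to $\zeta_i$. On the first, $\iota_i(f)$ acts by $f(s)$, where $s$ is the $S^2$-coordinate of $x_{i-1}$; on the others it acts by $f(s_{i-1,a})$.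
\end{proof}

Let $Z$ be a finite CW complex. Then $M_k(A_i\otimes C(Z))=\Gamma(X_i\times Z,\operatorname{End}(V_i\otimes\mathbb C^k))$, and a projection $q$ in this algebra has a range bundle $q(V_i\otimes\mathbb C^k)$ over $X_i\times Z$. A partial isometry between two projections is an isomorphism of their range bundles, and direct sums of projections correspond to direct sums of bundles. This defines a homomorphism
\[
\Phi_i\colon K_0(A_i\otimes C(Z))\to K^0(X_i\times Z)
\]
that sends classes of projections to classes of vector bundles.

\begin{lemma}\label{lem:Phi}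
Let $\rho\colon K^0(S^2\times Z)\to K^0(Z)$ be the restriction to $\{s\}\times Z$ for a point $s\in S^2$. For all $w\in K^0(S^2\times Z)$,
\begin{equation}\label{eq:Phi}
\Phi_i\big((\iota_i\otimes\mathrm{id})_*(w)\big)=w+\rho(w)\sum_{j=1}^i2^{j-1}[\zeta_j].
\end{equation}
\end{lemma}

\begin{proof}
Both sides are additive, so let $w=[P]$, where $P$ is the range bundle of a projection $p\in M_k(C(S^2\times Z))$. By Lemma~\ref{lem:structure}, $(\iota_i\otimes\mathrm{id})(p)$ acts on $\mathbb C\otimes\mathbb C^k$ by the pullback of $p$ and on $W_{i,a}\otimes\mathbb C^k$ by $1\otimes p(s_{i,a},\cdot)$. Its range is $P\oplus\bigoplus_aW_{i,a}\otimes P|_{\{s_{i,a}\}\times Z}$. Since $S^2$ is path connected, the inclusions of $Z$ as $\{s'\}\times Z$, $s'\in S^2$, are homotopic, so each $P|_{\{s_{i,a}\}\times Z}$ has class $\rho(w)$. Now use \eqref{eq:W}.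
\end{proof}

\begin{lemma}\label{lem:injective}
The map $\iota_*\colon K^0(S^2)\to K_0(A)$ is injective.
\end{lemma}

\begin{proof}
Suppose $\iota_*(r+k\beta)=0$. By continuity, $(\iota_i)_*(r+k\beta)=0$ for some $i$. By \eqref{eq:Phi} with $Z$ a point, $r+k\beta+r\sum_{j\le i}2^{j-1}[\zeta_j]=0$ in $K^0(X_i)$. Taking ranks gives $r2^i=0$, so $r=0$. Restricting $k\beta=0$ to a slice $S^2\times\{\mathrm{pt}\}$ gives $k=0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The algebra $A$ and the map $\iota$ are those of Section~\ref{sec:algebra}; simplicity and injectivity of $\iota_*$ are Lemmas~\ref{lem:simple} and~\ref{lem:injective}.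

\subsection*{Positivity and injectivity}
We have $\alpha_{n,M,l}=\iota_*\circ\theta$, where $\theta\colon K^0(S^{2n})\to K^0(S^2)$ is given by $\theta(r+kb_{2n})=rM+kl\beta$. Let $r+kb_{2n}$ be positive. By Lemma~\ref{lem:cone}, either $k=0$ and $r\ge0$, or $r\ge n\ge1$. In the first case $\theta(r)=rM\ge0$. In the second, $rM\ge1$, so $rM+kl\beta$ is positive by the same lemma for $S^2$. Since $\iota_*$ is positive, so is $\alpha_{n,M,l}$. If $l\ne0$, then $\theta$ is injective, and so is $\iota_*\circ\theta$. This proves part 1.

\subsection*{Existence for $l=0$ or $n=1$}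
Fix a point $s_0$ of the sphere. The evaluation $f\mapsto f(s_0)$ sends a class to its rank, so it kills $b_{2n}$. If $l=0$, then $f\mapsto f(s_0)1_{M_M(A)}$ induces $\alpha_{n,M,0}$. If $n=1$, let $\delta\colon S^2\to S^2$ have degree $l$, and consider the unital homomorphism
\[
f\mapsto\operatorname{diag}\big(\iota(f\circ\delta),f(s_0)1_A,\dots,f(s_0)1_A\big)\in M_M(A).
\]
On $K_0$ it is the sum of the maps induced by the diagonal entries, so it sends $1$ to $M[1_A]$ and $\beta$ to $\iota_*(\delta^*\beta)=l\,\iota_*(\beta)$. Hence it induces $\alpha_{1,M,l}$.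

\subsection*{Nonexistence for $n\ge2$ and $l\ne0$}
Suppose $\varphi\colon C(S^{2n})\to M_M(A)$ is a unital homomorphism with $\varphi_*=\alpha_{n,M,l}$. The inequality $m_j\ge nM2^{j-1}$ needed in Lemma~\ref{lem:persist} holds for $j\ge nM$, but may fail for small $j$. We shall discard the first $nM$ projective spaces. Along these steps the point evaluations are then untwisted, and the multiplicity $M$ doubles $nM$ times. This number of steps is known in advance, so $N$ can be chosen to allow for it. Put
\[
i_0=nM,\qquad R=2^{i_0}M,\qquad N=nR,\qquad Z=\mathbb{CP}^N,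
\]
and let $E$, $u$, $v$ be as in Lemma~\ref{lem:chern}. By Lemma~\ref{lem:test} with $B=A$ and $\kappa=\iota$, there is a projection $p$ in some $M_k(A\otimes C(Z))$ with $[p]=(\iota\otimes\mathrm{id})_*(F_M)$.

\emph{Passing to a finite stage.} The algebras $B_i=M_k(A_i\otimes C(Z))=C(Z,M_k(A_i))$ form an increasing sequence of unital subalgebras of $M_k(A\otimes C(Z))=C(Z,M_k(A))$, and a partition of unity on $Z$ shows that their union is dense. Choose $i'$ and a self-adjoint $b\in B_{i'}$ with $\|b-p\|<\frac14$. The spectrum of $b$ lies within distance $\frac14$ of $\{0,1\}$, so the spectral projection $q'=\chi_{(1/2,\infty)}(b)$ belongs to $B_{i'}$ and $\|q'-b\|\le\frac14$. Thus $\|q'-p\|<1$, and $[q']=[p]$ in $K_0(A\otimes C(Z))=\varinjlim K_0(A_i\otimes C(Z))$. The elements $[q']$ and $(\iota_{i'}\otimes\mathrm{id})_*(F_M)$ of $K_0(A_{i'}\otimes C(Z))$ have the same image in the limit, so their images agree at some stage $i\ge\max(i',i_0)$. If $q$ is the image of $q'$ in $B_i$, then $[q]=(\iota_i\otimes\mathrm{id})_*(F_M)$ in $K_0(A_i\otimes C(Z))$.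

\emph{The resulting bundle.} Let $Q$ be the range bundle of $q$ over $X_i\times Z$. Since $\beta$ restricts to $0$ at a point, $\rho(F_M)=Mu$, and \eqref{eq:Phi} gives
\[
[Q]=F_M+\sum_{j=1}^i2^{j-1}M\,u\,[\zeta_j].
\]
Restrict $Q$ to a point in each of the factors $Y_1,\dots,Y_{i_0}$. The classes $[\zeta_j]$ with $j\le i_0$ become $1$, and $F_M+(2^{i_0}-1)Mu=F_R$. For $i_0\le j\le i$ let $\Omega_j=S^2\times Y_{i_0+1}\times\dots\times Y_j\times Z$, and define $w_j\in K^0(\Omega_j)$ by
\[
w_{i_0}=F_R,\qquad w_j=w_{j-1}+2^{j-1}M\,u\,[\zeta_j]\quad(i_0<j\le i).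
\]
The restriction of $Q$ is a vector bundle $Q'$ on $\Omega_i$ with $[Q']=w_i$.

\emph{The contradiction.} We show by induction on $j$ that $w_j$ has rank $nM2^j$ and $c_{nM2^j+1}(w_j)\ne0$. For $j=i_0$ this is Lemma~\ref{lem:chern}, since $nR=nM2^{i_0}$; here $n\ge2$ and $l\ne0$ are used. For $j>i_0$, let $G$ be the direct sum of $2^{j-1}M$ copies of $U=H\oplus\mathbb C^{n-1}$, pulled back to $\Omega_{j-1}$. It is a sum of $d=nM2^{j-1}$ line bundles, and $w_j=w_{j-1}+[G\otimes\zeta_j]$. Since $j>nM$, we have $m_j=j2^{j-1}\ge d$. Lemma~\ref{lem:persist} applies with $r=d=nM2^{j-1}$ and gives the claim for $j$.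

For $j=i$, the vector bundle $Q'$ on the connected space $\Omega_i$ has rank $nM2^i$ and $c_{nM2^i+1}(Q')\ne0$. This contradicts \eqref{eq:vanish}. So $\varphi$ does not exist, which completes the proof of Theorem~\ref{thm:main}, and of Theorem~\ref{thm:answer} with $\alpha(r+kb_{2n})=r[1_A]+k\,\iota_*(\beta)$. \qed

\begin{remark}
For a single pair $(n,M)$ one may build the algebra with $m_j=nM2^{j-1}$ instead. Then Lemma~\ref{lem:persist} applies at every step, no factor is discarded, and $i_0=0$, $R=M$. For $n=2$ and $M=1$ this means $m_j=2^j$ and $Z=\mathbb{CP}^2$, and Example~\ref{ex:small} takes the place of Lemma~\ref{lem:chern}.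
\end{remark}

\begin{thebibliography}{9}
\bibitem{HP} Ilan Hirshberg and N. Christopher Phillips, \emph{Obstructions to homomorphisms between homogeneous C*-algebras}, arXiv:2607.13222 (2026).
\end{thebibliography}
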